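# Twisted sums of $c_0$ and $C(K)$ for separable $K$ of weight $\omega_1$

## 1. Metrizable $K$: every twisted sum with $c_0$ splits

All Banach spaces are real and all compact spaces are Hausdorff. For a compact space $K$, $C(K)$ is the space of continuous real functions on $K$ with the supremum norm.

**Definition.** A *twisted sum* of $c_0$ and a Banach space $Y$ is a Banach space $X$ with a closed subspace $Z$ isomorphic to $c_0$ such that $X/Z$ is isomorphic to $Y$. It is *trivial* if $Z$ is complemented in $X$, that is, if there is a bounded projection of $X$ onto $Z$; otherwise it is *nontrivial*.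

For example, $X=c_0\oplus Y$ with $Z=c_0\oplus\{0\}$ is trivial. On the other hand $X=\ell_\infty$ with $Z=c_0$ is a nontrivial twisted sum of $c_0$ and $\ell_\infty/c_0$: this is Phillips' theorem that $c_0$ is not complemented in $\ell_\infty$.

We start with an easy case, in which $K$ is compact and metrizable. Then $C(K)$ is separable, and we show that every twisted sum of $c_0$ and $C(K)$ is trivial. First we turn the question into one about operators. Let $q:\ell_\infty\to\ell_\infty/c_0$ be the quotient map. Then
$$\|q(x)\|=\limsup_n|x(n)| .\tag{1}$$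
Indeed, subtracting a null sequence does not change the limsup, so $\ge$ holds. Subtracting the first $N$ coordinates leaves a vector of norm $\sup_{n\ge N}|x(n)|$, so $\le$ holds.

**Definition.** A *lifting* of a bounded operator $T:Y\to\ell_\infty/c_0$ is a bounded operator $S:Y\to\ell_\infty$ with $qS=T$.

If $Y=\mathbb R$ and $T1=q(x)$, then liftings correspond to representatives of the class $q(x)$: take $S1=x$, or better, a representative whose supremum is $\|q(x)\|$ (truncate the values of $x$ at height $\limsup|x(n)|$).

**Proposition 1.** If every bounded operator $Y\to\ell_\infty/c_0$ has a lifting, then every twisted sum of $c_0$ and $Y$ is trivial.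

**Proof.** Let $Z\subseteq X$, let $j:Z\to c_0$ and $R:X/Z\to Y$ be isomorphisms, and let $\pi:X\to X/Z$ be the quotient map. The coordinates of $j$ are functionals on $Z$ of norm at most $\|j\|$. Extending each of them by Hahn–Banach gives a bounded $J:X\to\ell_\infty$ with $J|_Z=j$.

Define $T:Y\to\ell_\infty/c_0$ by $T(R\pi x)=q(Jx)$. This is well defined: if $R\pi x=0$, then $x\in Z$ and $Jx\in c_0$. It is bounded, because $\|q(Jx)\|=\|q(J(x+z))\|\le\|J\|\,\|x+z\|$ for all $z\in Z$, so $\|q(Jx)\|\le\|J\|\,\|\pi x\|\le\|J\|\,\|R^{-1}\|\,\|R\pi x\|$.

Let $S$ be a lifting of $T$. Then $q(Jx-SR\pi x)=0$, so $Jx-SR\pi x\in c_0$ for all $x$, and $Px=j^{-1}(Jx-SR\pi x)$ is a bounded operator $X\to Z$. For $z\in Z$ we have $\pi z=0$, so $Pz=j^{-1}(jz)=z$. Hence $P$ is a projection onto $Z$. $\square$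

So we must lift operators. The following data will be used throughout.

**Standing data.** Let $Y\ne\{0\}$ be a Banach space and $T:Y\to\ell_\infty/c_0$ an operator with $\|T\|\le1$. Let $E\subseteq Y$ be a linearly independent set of unit vectors whose linear span $Y_0$ is dense, with $|E|\le\operatorname{dens}Y$. (Take a dense set of least cardinality, pick a maximal linearly independent subset, and normalize.) For each $e\in E$ choose $f(e)\in\ell_\infty$ with $q(f(e))=Te$, and extend $f$ linearly to $f:Y_0\to\ell_\infty$. Write $f_n(y)=f(y)(n)$. Each $f_n$ is a linear functional on $Y_0$, and by (1)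
$$\limsup_n|f_n(y)|=\|Ty\|\le\|y\|\qquad(y\in Y_0).\tag{2}$$

The map $f$ is a lifting on $Y_0$, but it need not be bounded. Two lemmas separate what (2) gives from what we need.

**Lemma 2.** If $V\subseteq Y_0$ is finite-dimensional and $m\ge1$, then for all large $n$ we have $|f_n(u)|\le(1+\frac1m)\|u\|$ for all $u\in V$.

**Proof.** For each vector $u$ in a basis of $V$ the sequence $(f_n(u))_n$ is bounded, so $C=\sup_n\|f_n|_V\|<\infty$. Let $\delta\in(0,1)$ and take a finite $\delta$-net of the unit sphere of $V$. By (2), for all large $n$ we have $|f_n|\le1+\delta$ on this net. A unit vector $u$ is within $\delta$ of some $v$ in the net, so $|f_n(u)|\le|f_n(v)|+C\|u-v\|\le1+\delta+C\delta$. Choose $\delta$ with $\delta+C\delta\le\frac1m$. $\square$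

**Lemma 3.** Let $C>0$ and let $h_n\in Y^*$ satisfy $\limsup_n\|h_n\|\le C$ and $h_n(e)-f_n(e)\to0$ for every $e\in E$. Then $T$ has a lifting $S$ with $\|S\|\le C$.

**Proof.** Put $h_n'=C\,h_n/\max(C,\|h_n\|)$. Then $\|h_n'\|\le C$ and $\|h_n-h_n'\|=\max(0,\|h_n\|-C)\to0$, so still $h_n'(e)-f_n(e)\to0$ for $e\in E$. Let $Sy=(h_n'(y))_n$; then $\|S\|\le C$. For $y\in Y_0$, a finite combination of elements of $E$, we get $Sy-f(y)\in c_0$, so $qSy=q(f(y))=Ty$. Since $Y_0$ is dense and both operators are continuous, $qS=T$. $\square$

**Proposition 4.** If $Y$ is separable, then every bounded $T:Y\to\ell_\infty/c_0$ has a lifting $S$ with $\|S\|\le\|T\|$. Consequently every twisted sum of $c_0$ and a separable space is trivial; in particular this holds for $C(K)$ with $K$ compact metrizable.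

**Proof.** If $T=0$ or $Y=\{0\}$ take $S=0$; otherwise scale to $\|T\|=1$. Enumerate $E=\{e_1,e_2,\dots\}$ and let $V_j$ be the span of those $e_i$ with $i\le j$. By Lemma 2 choose $N_1<N_2<\cdots$ such that $\|f_n|_{V_j}\|\le1+\frac1j$ for $n\ge N_j$. For $N_j\le n<N_{j+1}$ let $h_n\in Y^*$ be a Hahn–Banach extension of $f_n|_{V_j}$ with $\|h_n\|\le1+\frac1j$; for $n<N_1$ let $h_n=0$. Then $h_n(e_i)=f_n(e_i)$ for $n\ge N_i$, and $\limsup\|h_n\|\le1$. Lemma 3 with $C=1$ gives the lifting, and Proposition 1 the rest. $\square$

## 2. From weight $\omega$ to weight $\omega_1$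

The *weight* $w(K)$ is the least cardinality of a base of $K$; a compact space is metrizable exactly when its weight is countable. Raise the weight by one step, to $\omega_1$. What changes?

The proof of Proposition 4 attaches to each $n$ one finite set of vectors of $E$ on which $h_n$ copies $f_n$, and each $e\in E$ must belong to it for almost all $n$. Only countably many vectors are ever used, so an uncountable $E$ cannot be served this way. One must choose $h_n$ bounded on all of $Y$ and close to $f_n$ on each $e$ eventually, where "eventually" depends on $e$ with no common schedule.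

It can really go wrong.

**Example (a nonseparable $K$).** There is a compact $K$ of weight $\omega_1$, not separable, with a nontrivial twisted sum of $c_0$ and $C(K)$. Take an *almost disjoint* family $\mathcal A$ of infinite subsets of a countable set, meaning that any two members have finite intersection, with $|\mathcal A|=\omega_1$. (For instance, in the binary tree $2^{<\omega}$ take the branches $\{x|n:n<\omega\}$ for $\omega_1$ many $x\in2^\omega$.) Identify the countable set with $\omega$ and let $X\subseteq\ell_\infty$ be the preimage under $q$ of the closed span of $\{q(1_A):A\in\mathcal A\}$. For distinct $A_1,\dots,A_k\in\mathcal A$, all but finitely many $n$ lie in at most one $A_i$, and each $A_i$ is infinite, so by (1) $\|q(\sum c_i1_{A_i})\|=\max|c_i|$. Hence $X/c_0$ is isometric to $c_0(\omega_1)$. This is isomorphic to $C(K)$ for $K$ the one-point compactification of a discrete set of size $\omega_1$, since $C(K)\cong c_0(\omega_1)\oplus\mathbb R\cong c_0(\omega_1)$.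

If $c_0$ were complemented in $X$ by a projection $P$, then $c_0(\omega_1)\cong X/c_0\cong\ker P\subseteq\ell_\infty$. But no bounded $U:c_0(\omega_1)\to\ell_\infty$ is injective: each coordinate of $U$ is an element of $c_0(\omega_1)^*=\ell_1(\omega_1)$, so has countable support. Hence some unit vector lies outside all these supports and is mapped to $0$.

This $K$ is far from separable, and $c_0(\omega_1)$ does not embed into $\ell_\infty$. If $K$ has a countable dense subset, restriction to it embeds $C(K)$ isometrically into $\ell_\infty$. So the natural question, posed by Witold Marciszewski and Grzegorz Plebanek in "Extension operators and twisted sums of $c_0$ and $C(K)$ spaces", arXiv:1703.02139 (2017), is this.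

**Problem.** Is there a ZFC example of a separable compact space $K$ of weight $\omega_1$ such that $c_0$ and $C(K)$ have a nontrivial twisted sum?

Here is the background. If $\mathcal A$ is an almost disjoint family of infinite subsets of $\omega$, let $K_{\mathcal A}$ be the Stone space of the algebra of subsets of $\omega$ generated by $\mathcal A$ and the finite sets.

* (i) If $\kappa<\mathfrak c$ and $\mathsf{MA}(\kappa)$ holds, every twisted sum of $c_0$ and $C(2^\kappa)$ is trivial.
* (ii) If $\kappa<\mathfrak c$, $\mathsf{MA}(\kappa)$ holds and $|\mathcal A|=\kappa$, every twisted sum of $c_0$ and $C(K_{\mathcal A})$ is trivial.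
* (iii) (Castillo) Under $\mathsf{CH}$, if $|\mathcal A|=\omega_1$, there is a nontrivial twisted sum of $c_0$ and $C(K_{\mathcal A})$.
* (iv) (Correa and Tausk) $c_0$ and $C(2^{\mathfrak c})$ have a nontrivial twisted sum.

**Martin's Axiom.** A *poset* is a nonempty partially ordered set; we read $r\le p$ as "$r$ extends $p$". Conditions $p,p'$ are *compatible* if they have a common extension. An *antichain* is a set of pairwise incompatible conditions, and the poset is *ccc* if all its antichains are countable. A set $\mathcal D$ is *dense* if every condition has an extension in $\mathcal D$. A *filter* is a nonempty set $G$ of conditions, closed upward, any two members of which have a common extension in $G$. For an infinite cardinal $\kappa$, $\mathsf{MA}(\kappa)$ says: for every ccc poset and every family of at most $\kappa$ dense subsets, some filter meets all of them.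

The ccc cannot be dropped. The finite partial functions from $\omega$ to $\omega_1$, ordered by reverse inclusion, have the uncountable antichain $\{\{(0,\alpha)\}:\alpha<\omega_1\}$. A filter meeting the $\omega_1$ dense sets $\{p:\alpha\in\operatorname{ran}p\}$ would have as its union a function from a subset of $\omega$ onto $\omega_1$, which is absurd. So in any application the work lies in checking ccc.

Here are the results. In all of them $\kappa$ is an infinite cardinal.

**Theorem A** ($\mathsf{MA}(\kappa)$). Let $Y$ be a closed subspace of $\ell_\infty$ with $\operatorname{dens}Y\le\kappa$. Then every bounded operator $T:Y\to\ell_\infty/c_0$ has a lifting $S:Y\to\ell_\infty$, $qS=T$, with $\|S\|\le3\|T\|$. Consequently every twisted sum of $c_0$ and $Y$ is trivial.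

**Corollary** ($\mathsf{MA}(\kappa)$). If $K$ is a separable compact space of weight $\le\kappa$, then every twisted sum of $c_0$ and $C(K)$ is trivial. In particular, under $\mathsf{MA}(\omega_1)$ this holds for all separable compact $K$ of weight $\omega_1$.

**Answer to the Problem.** No, assuming ZFC is consistent: $\mathsf{MA}(\omega_1)$ is consistent with ZFC (Solovay–Tennenbaum), so by the Corollary ZFC does not prove that such a $K$ exists. ZFC does not refute it either, because of (iii). The statement is independent of ZFC.

**Theorem B** (ZFC). There are a separable compact $K$ of weight $\omega_1$ and an operator $T:C(K)\to\ell_\infty/c_0$ of norm $1$ such that every bounded lifting $S$ of $T$, if there is one, satisfies $\|S\|\ge3$.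

**Theorem C** ($\mathsf{MA}(\kappa)$). For a Banach space $Y$ with $\operatorname{dens}Y\le\kappa$: every twisted sum of $c_0$ and $Y$ is trivial if and only if $Y$ is isomorphic to a subspace of $\ell_\infty$.

Only Theorem A and the Corollary are needed for the answer. We prove Theorem B first anyway: in Proposition 4 the constant was $1$, and Theorem B tells us not to aim for that.

**Proof of the Corollary from Theorem A.** Restriction to a countable dense subset of $K$ embeds $C(K)$ isometrically into $\ell_\infty$. We check $\operatorname{dens}C(K)\le\kappa$. Fix a base of size at most $\kappa$. For each pair $U,V$ of members with disjoint closures choose a continuous $g:K\to[0,1]$ that is $0$ on $\overline U$ and $1$ on $\overline V$. These functions separate the points of $K$. The rational polynomials in them form a set of size at most $\kappa$, whose closure is a closed subalgebra of $C(K)$ containing the constants and separating points. By Stone–Weierstrass this closure is $C(K)$. $\square$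

**The spaces in (iii) are separable of weight $\omega_1$.** Every nonempty element of the algebra contains some $n\in\omega$, so the principal ultrafilters are dense in $K_{\mathcal A}$. The weight of the Stone space of an infinite algebra $\mathfrak B$ is $|\mathfrak B|$. Indeed, the clopen sets form a base, and conversely each clopen set is a finite union of members of any given base, so a base has at least $|\mathfrak B|$ elements. Here $|\mathfrak B|=\omega_1$. So under $\mathsf{CH}$ these spaces are examples as in the Problem, and $\mathsf{CH}$ is consistent with ZFC if ZFC is consistent (Gödel).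

## 3. An operator whose liftings have norm at least $3$

We prove Theorem B. Write $2^{<\omega}$ for the set of finite $0$–$1$ sequences, $s\subseteq t$ for "$s$ is an initial segment of $t$", and $s^\frown i$ for $s$ followed by $i$. Order $2^\omega$ lexicographically. For $x\neq y$ in $2^\omega$ let $x\wedge y$ be their longest common initial segment; thus $x<y$ means $w^\frown0\subseteq x$ and $w^\frown1\subseteq y$ for $w=x\wedge y$.

**Step 1: the space.** Let $X\subseteq2^\omega\setminus\{111\ldots\}$ with $|X|=\omega_1$. Put $I_x=\{t\in2^\omega:t\le x\}$, let $\mathfrak B$ be the algebra of subsets of $2^\omega$ generated by $\{I_x:x\in X\}$, and let $K$ be its Stone space. Then $w(K)=|\mathfrak B|=\omega_1$.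

For separability, note that the $I_x$ form a chain. So the atoms of the subalgebra generated by $I_{x_1},\dots,I_{x_k}$, $x_1<\dots<x_k$, are
$$I_{x_1},\qquad (x_{i},x_{i+1}]\ (1\le i<k),\qquad 2^\omega\setminus I_{x_k}.\tag{3}$$
Each contains an eventually constant sequence. The first contains $000\ldots$. The last contains $111\ldots$, because $x_k\neq111\ldots$. If $x<y$ and $w=x\wedge y$, then $(x,y]$ contains $w^\frown1^\frown000\ldots$, which is above $x$ since $w^\frown 0\subseteq x$ and is at most $y$ since $w^\frown1\subseteq y$. Hence every nonempty element of $\mathfrak B$ contains an eventually constant $t$, and the countably many ultrafilters $\{A\in\mathfrak B:t\in A\}$ with $t$ eventually constant are dense in $K$.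

**Step 2: the function space.** The clopen sets of $K$ correspond to $\mathfrak B$, and simple functions on clopen sets are dense in $C(K)$ by Stone–Weierstrass. The norm of a simple function is the maximum modulus of its values on nonempty atoms, the same on $K$ as on $2^\omega$. So $C(K)$ is isometric to the uniform closure of the $\mathfrak B$-simple functions on $2^\omega$, and by (3) these are exactly the span of $\{1\}\cup\{1_{I_x}:x\in X\}$. For $u=c_0+\sum_{i\le k}c_i1_{I_{x_i}}$ with $x_1<\dots<x_k$,
$$\text{the values of }u\text{ are exactly }c_0\text{ and }c_0+c_j+\dots+c_k\ (1\le j\le k),\tag{4}$$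
namely $c_0$ above $x_k$ and $c_0+c_j+\dots+c_k$ on the $j$-th of the remaining atoms. If $u=0$, then (4) gives $c_0=0$, then $c_k=0$, then $c_{k-1}=0$, and so on; so these generating functions are linearly independent.

**Step 3: sets that increase with exactly one fault.** For $x\in X$ let $A_x\subseteq2^{<\omega}$ consist of all $s$ with $s^\frown0\subseteq x$, and all $s$ that are *to the left of* $x$, meaning that $t^\frown0\subseteq s$ and $t^\frown1\subseteq x$ for some $t$. We claim
$$A_x\setminus A_y=\{x\wedge y\}\qquad\text{for }x<y.\tag{5}$$
A case by hand: let $x=000\ldots$ and $y=0111\ldots$, so $x\wedge y=(0)$. Nothing is to the left of $x$, so $A_x=\{\emptyset,0,00,000,\dots\}$. The only $s$ with $s^\frown0\subseteq y$ is $\emptyset$, and the nodes to the left of $y$ are those extending $00$, $010$, $0110$, and so on. So $A_y$ contains $\emptyset,00,000,\dots$, and misses only $0$ from $A_x$.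

To prove (5), let $w=x\wedge y$ and $s\in A_x$.

Suppose first that $s$ is to the left of $x$, witnessed by $t$. Both $t$ and $w$ are initial segments of $x$, and $t\ne w$ because $t^\frown1\subseteq x$ and $w^\frown0\subseteq x$. If $t\subsetneq w$, then $t^\frown1\subseteq w\subseteq y$, so $t$ witnesses that $s$ is to the left of $y$. If $t\supsetneq w$, then $w^\frown0\subseteq t\subseteq s$, so $w$ witnesses that $s$ is to the left of $y$.

Suppose next that $s^\frown0\subseteq x$. If $s\subsetneq w$, then $s^\frown0\subseteq w\subseteq y$ and $s\in A_y$. If $s\supsetneq w$, then $s\supseteq w^\frown0$ is to the left of $y$.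

So only $s=w$ can lie in $A_x\setminus A_y$. It does. We have $w\in A_x$ since $w^\frown0\subseteq x$. As $w^\frown1\subseteq y$, it is not true that $w^\frown0\subseteq y$. And $w$ is not to the left of $y$, since $w\subseteq y$ while $t^\frown0\subseteq w$, $t^\frown1\subseteq y$ would contradict each other. This proves (5).

**Step 4: the operator.** Identify $\ell_\infty/c_0$ with $\ell_\infty(2^{<\omega})/c_0(2^{<\omega})$, put $T1=q(1)$ and $T1_{I_x}=q(1_{A_x})$, and extend linearly. For $u$ as in (4), formula (5) says that for all but finitely many $s$ the truth value of "$s\in A_{x_i}$" is monotone in $i$: once true, it stays true. For such $s$ the number $c_0+\sum c_i1_{A_{x_i}}(s)$ is $c_0$ or some $c_0+c_j+\dots+c_k$, hence a value of $u$ by (4). By (1), $\|Tu\|\le\|u\|$. So $T$ extends to $C(K)$ with $\|T\|\le1$, and $\|T1\|=1$.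

**Step 5: the lower bound.** Here the fault at $x\wedge y$ is used. Let $S=(h_s)_{s\in2^{<\omega}}$ be a bounded lifting and $\varepsilon>0$. Since $S1-1$ and $S1_{I_x}-1_{A_x}$ are null, for each $x\in X$ there is $N_x$ with
$$|h_s(1)-1|\le\varepsilon,\qquad|h_s(1_{I_x})-1_{A_x}(s)|\le\varepsilon\qquad\text{whenever }|s|\ge N_x .$$
Some $N$ equals $N_x$ for uncountably many $x$, and there are only $2^N$ sequences of length $N$. So there are $x<y$ with $N_x=N_y=N$ and $x|N=y|N$. Let $s=x\wedge y$. Then $|s|\ge N$, $s\in A_x$ and $s\notin A_y$. The function $v=1+2\cdot1_{I_x}-2\cdot1_{I_y}$ equals $1$ on $I_x$, $-1$ on $(x,y]$ and $1$ above $y$, so $\|v\|=1$ and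
$$\|S\|\ge h_s(v)\ge(1-\varepsilon)+2(1-\varepsilon)-2\varepsilon=3-5\varepsilon .$$
Let $\varepsilon\to0$. This proves Theorem B. $\square$

## 4. A poset of finite approximations to a lifting

Now we turn to Theorem A. We may assume $Y\ne\{0\}$ and $\|T\|\le1$ (if $T=0$ take $S=0$; otherwise scale to $\|T\|=1$), and we fix the standing data, so $|E|\le\kappa$. By Lemma 3 we want a sequence $(h_n)$ in $Y^*$ with $\limsup\|h_n\|\le3$ and $h_n(e)-f_n(e)\to0$ for $e\in E$. Following Proposition 4, a finite approximation should record an initial piece $(h_0,\dots,h_{N-1})$, a finite set $F\subseteq E$ of vectors to be respected from now on, and a precision $\frac1m$.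

If the $h_n$ may be arbitrary elements of $Y^*$, ccc fails at once: the approximations with $N=1$, $F=\emptyset$, $m=1$ and different $h_0$ are pairwise incompatible, and $Y^*$ is uncountable. So the entries must come from a countable set that is still rich enough. This is what $Y\subseteq\ell_\infty$ provides.

**A countable supply of functionals.** Let $\delta_j$ be the coordinate functionals of $\ell_\infty$, and let $D_0\subseteq B_{Y^*}$ be the countable set of finite combinations $\sum q_j\delta_j|_Y$ with $q_j\in\mathbb Q$ and $\sum|q_j|\le1$. Then $D_0$ is weak$^*$-dense in $B_{Y^*}$. To see this, note that its weak$^*$ closure is convex, since it contains the real combinations with $\sum|q_j|\le1$ and is their closure. If some $g\in B_{Y^*}$ were outside it, separation would give $y\in Y$ with $g(y)>\sup\{h(y):h\in D_0\}=\sup_j|y(j)|=\|y\|$, contradicting $\|g\|\le1$.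

Let $D=\bigcup\{rD_0:r\in\mathbb Q,\ r>0\}$. This set is countable, and for every rational $r>0$ the set $D\cap rB_{Y^*}$ is weak$^*$-dense in $rB_{Y^*}$. So any $g\in Y^*$ with $\|g\|\le r$ can be approximated, on any finite set of vectors, by members of $D$ of norm at most $r$.

**The poset.** $\mathbb P$ consists of triples $p=(s,F,m)$ with $s=(h_0,\dots,h_{N-1})\in D^N$, $N=N_p<\omega$, $F\subseteq E$ finite, $1\le m<\omega$, such that
$$|f_n(u)|\le(1+\tfrac1m)\|u\|\qquad\text{for all }u\in\operatorname{span}F,\ n\ge N.\tag{6}$$
Put $r\le p$ iff $s_r$ extends $s_p$, $F_r\supseteq F_p$, $m_r\ge m_p$, and for $N_p\le n<N_r$ the entry $h_n$ of $s_r$ satisfies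
$$\|h_n\|\le3(1+\tfrac1{m_p}),\qquad|h_n(e)-f_n(e)|<\tfrac1{m_p}\quad(e\in F_p).\tag{7}$$

The poset is nonempty: $(\emptyset,\emptyset,1)\in\mathbb P$. The order is transitive. If $r\le r'\le p$, the entries of $s_r$ at $N_p\le n<N_{r'}$ are those of $s_{r'}$ and satisfy (7) because $r'\le p$. Those at $N_{r'}\le n<N_r$ satisfy (7) for $r'$, which is stronger because $m_{r'}\ge m_p$ and $F_{r'}\supseteq F_p$.

**Lemma 5 (lengthening).** Let $p=(s,F,m)\in\mathbb P$.
For every $N'\ge N_p$ there is $s'\in D^{N'}$ extending $s$ with $(s',F,m)\in\mathbb P$ and $(s',F,m)\le p$. If moreover finite $F'\subseteq E$ with $F'\supseteq F$ and $m'\ge m$ are given and $N'$ is large enough, then $(s',F',m')\in\mathbb P$ and $(s',F',m')\le p$.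

**Proof.** Let $N_p\le n<N'$. By (6), $f_n|_{\operatorname{span}F}$ has norm at most $1+\frac1m$, so it extends to $g\in Y^*$ with $\|g\|\le1+\frac1m$. Choose $h_n\in D$ with $\|h_n\|\le1+\frac1m$ and $|h_n(e)-g(e)|<\frac1m$ for $e\in F$. Since $g=f_n$ on $F$, (7) holds. Condition (6) for $(s',F,m)$ is inherited. For the second part, by Lemma 2 the inequality (6) holds for $F',m'$ as soon as $N'$ is large, and (7) refers only to $F$ and $m$. $\square$

Consequently, for $e\in E$ and $l\ge1$ the set
$$\mathcal D_{e,l}=\{p\in\mathbb P:e\in F_p,\ N_p\ge l,\ m_p\ge l\}\tag{8}$$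
is dense: apply Lemma 5 with $F'=F\cup\{e\}$, $m'=\max(m,l)$ and $N'\ge l$ large.

Lengthening needed only the bound $1+\frac1m$, so one is tempted to write $1+\frac1{m_p}$ in place of $3(1+\frac1{m_p})$ in (7), to get a lifting of norm $1$ as in Proposition 4. This breaks the ccc.

**Remark 6 (no constant below $3$ works).** Let $0<C<3$ and replace $3$ by $C$ in (7). Take $T$ on $C(K)$ from Theorem B, with $C(K)\subseteq\ell_\infty$ by separability, and take $E=\{1\}\cup\{1_{I_x}:x\in X\}$. Enumerate $2^{<\omega}=\{s_n:n<\omega\}$ and put $f_n(1)=1$, $f_n(1_{I_x})=1_{A_x}(s_n)$. Fix $m$ so large that $C(1+\frac1m)\le3-\frac5m$. For $x\in X$ let $p_x=(\emptyset,\{1,1_{I_x}\},m)$. This is a condition with $N=0$: $f_n(c_0+c_11_{I_x})$ is $c_0$ or $c_0+c_1$, both values of the function by (4), so (6) holds.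

We claim that the $p_x$ are pairwise incompatible. Let $x<y$, let $r$ extend both $p_x$ and $p_y$, and let $n$ be the index with $s_n=x\wedge y$. With $v$ as in Section 3, $\|v\|=1$ and $f_n(v)=1+2-0=3$ by (5). Since $1+\frac1{m_r}\le2$ and $v\in\operatorname{span}F_r$, (6) for $r$ forces $N_r>n$. Hence the entry $h_n$ of $s_r$ satisfies $|h_n(e)-f_n(e)|<\frac1m$ for $e=1,1_{I_x},1_{I_y}$. So $h_n(v)>(1-\frac1m)+2(1-\frac1m)-\frac2m=3-\frac5m\ge C(1+\frac1m)\ge\|h_n\|$, a contradiction. We have found an uncountable antichain.

The remark shows where the difficulty lies. Two conditions with the same $s$ and $m$ and different $F$, $F'$ each control $f_n$ on their own span, for $n\ge N$. On $\operatorname{span}(F\cup F')$ there is control only from some larger $N_2$ on, which depends on the pair. For $N\le n<N_2$ we still need one functional $h_n$ of norm at most $3(1+\frac1m)$ that is close to $f_n$ on $F\cup F'$. Such an $h_n$ can exist only if, up to a small error,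
$$|f_n(u)-f_n(u')|\le3(1+\tfrac1m)\|u-u'\|\qquad(u\in\operatorname{span}F,\ u'\in\operatorname{span}F').$$
For two arbitrary conditions this can fail: $f_n(u-u')$ is not controlled, however small $\|u-u'\|$ is.

## 5. The countable chain condition

**Proposition 7.** $\mathbb P$ is ccc.

The idea is to insert between $u\in\operatorname{span}F_\xi$ and $u'\in\operatorname{span}F_\eta$ a third vector $z$ that both conditions control. Imagine that the vectors of the family with index below some countable $\delta$ span the closed subspace $Y_\delta$, that $\xi<\delta\le\eta$, and that $z$ is a nearest point of $Y_\delta$ to $u'$. Since $u\in Y_\delta$ itself competes for being nearest, with $\Delta=\|u-u'\|$ we get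
$$\|u'-z\|\le\Delta,\qquad\|u-z\|\le2\Delta .$$
If $f_n$ has norm about $1$ on $\operatorname{span}(F_\eta\cup\{z\})$ and on $\operatorname{span}(F_\xi\cup\{z\})$, then $|f_n(u)-f_n(u')|\le2\Delta+\Delta=3\Delta$. This is the origin of the $3$. The vector $z$ depends on $u'$, but finitely many vectors $z$ suffice up to a small error, by compactness. The control on $\operatorname{span}(F_\eta\cup\{z\})$ holds for $n\ge N_1$, for some $N_1$ that depends on $\eta$. The point is to find $\xi<\delta$ with the same $z$'s and the same $N_1$. Countability of the possible data lets us do this by a closing-off argument.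

**Proof of Proposition 7.** Let $p_\xi$ ($\xi<\omega_1$) be conditions; we find $\xi\ne\eta$ with $p_\xi,p_\eta$ compatible.

**Step 1: thinning out, to make the countable part of the conditions constant.** Since $D$ is countable, there are only countably many triples $(s_p,m_p,|F_p|)$. Pass to an uncountable subfamily and reindex, so that $p_\xi=(s,F_\xi,m)$ with $s$ of length $N$ and $F_\xi=\{e_1^\xi,\dots,e_k^\xi\}$, $|F_\xi|=k$, where $s,m,k$ are fixed. If $k=0$, all conditions are equal and hence compatible; so let $k\ge1$.

Write $|\cdot|$ for the $\ell_1$-norm on $\mathbb R^k$ and put $L_\xi a=\sum_ia_ie_i^\xi$ for $a\in\mathbb R^k$. As the $e_i^\xi$ are unit vectors, $\|L_\xi a\|\le|a|$. Put $\tau=\frac1{24m}$, and let $B$ be a finite $\tau$-net of the unit ball of $(\mathbb R^k,|\cdot|)$ contained in that ball.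

**Step 2: patterns, to describe by countably many data how a condition sits over earlier ones.** For $\beta<\omega_1$ let $Q_\beta$ be the countable set of rational linear combinations of $\bigcup_{\zeta<\beta}F_\zeta$, and $Y_\beta=\overline{Q_\beta}$, which is the closed linear span of $\bigcup_{\zeta<\beta}F_\zeta$. A *pattern over $\beta$* is a pair $(z,s_1)$ with $z=(z_b)_{b\in B}\in Q_\beta^B$ and $s_1\in D^{N_1}$ extending $s$, where $N_1\ge N$. An ordinal $\xi<\omega_1$ *realizes* it if

* (a) $|f_n(u)|\le(1+\frac1m)\|u\|$ for all $n\ge N_1$ and all $u\in\operatorname{span}(F_\xi\cup\{z_b:b\in B\})$;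
* (b) $(s_1,F_\xi,m)\le p_\xi$ (the triple is a condition by (a)).

**Step 3: closing off, to find a countable $\delta$ below which every realized pattern is realized.** For each $\beta$ there are only countably many patterns over $\beta$. Hence there is $\gamma(\beta)$ with $\beta<\gamma(\beta)<\omega_1$ such that every pattern over $\beta$ realized by some $\xi<\omega_1$ is realized by some $\xi<\gamma(\beta)$. Let $\delta_0=0$, $\delta_{i+1}=\gamma(\delta_i)$ and $\delta=\sup_i\delta_i$, a countable limit ordinal. Then $Q_\delta=\bigcup_iQ_{\delta_i}$, because a rational combination uses only finitely many vectors. As $B$ is finite, a pattern over $\delta$ is a pattern over some $\delta_i$. So every pattern over $\delta$ realized by some $\xi<\omega_1$ is realized by some $\xi<\delta_{i+1}\le\delta$, in fact by some $\xi<\delta$.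

**Step 4: choosing the pair.** Let $\eta=\delta$. Since $Q_\delta$ is dense in $Y_\delta$, choose for every $b\in B$ some $z_b\in Q_\delta$ with
$$\|L_\eta b-z_b\|\le\operatorname{dist}(L_\eta b,Y_\delta)+\tau .\tag{9}$$
By Lemma 2, applied to $V=\operatorname{span}(F_\eta\cup\{z_b:b\in B\})$, choose $N_1\ge N$ so that (a) holds for $\eta$. By Lemma 5 choose $s_1\in D^{N_1}$ extending $s$ so that (b) holds for $\eta$. Thus $\eta$ realizes the pattern $(z,s_1)$ over $\delta$, and by Step 3 some $\xi<\delta$ realizes it as well. Then $\xi\ne\eta$. We show that $p_\xi$ and $p_\eta$ are compatible.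

**Step 5: the key inequality, controlling $f_n$ across the two spans.** We claim that for all $n\ge N_1$ and $a,b\in\mathbb R^k$
$$|f_n(L_\xi a)-f_n(L_\eta b)|\le3(1+\tfrac1m)\|L_\xi a-L_\eta b\|+\tfrac1{2m}(|a|+|b|).\tag{10}$$
The case $a=b=0$ is trivial. Both sides are positively homogeneous in $(a,b)$, so assume $\max(|a|,|b|)=1$. Put $\Delta=\|L_\xi a-L_\eta b\|$ and choose $b'\in B$ with $|b-b'|\le\tau$. Then $\|L_\eta(b-b')\|\le\tau$, so
$$\|L_\xi a-L_\eta b'\|\le\Delta+\tau .$$
Since $\xi<\delta$, we have $L_\xi a\in Y_\delta$, whence $\operatorname{dist}(L_\eta b',Y_\delta)\le\Delta+\tau$. By (9),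
$$\|L_\eta b'-z_{b'}\|\le\Delta+2\tau,\qquad\|L_\xi a-z_{b'}\|\le(\Delta+\tau)+(\Delta+2\tau)=2\Delta+3\tau .$$
All vectors here lie in $Y_0$, where $f_n$ is linear. The vector $L_\xi a-z_{b'}$ lies in $\operatorname{span}(F_\xi\cup\{z_b:b\in B\})$, while $z_{b'}-L_\eta b'$ and $L_\eta(b'-b)$ lie in $\operatorname{span}(F_\eta\cup\{z_b:b\in B\})$. Using (a) for $\xi$ on the first and (a) for $\eta$ on the other two,
$$\begin{aligned}|f_n(L_\xi a)-f_n(L_\eta b)|&\le|f_n(L_\xi a-z_{b'})|+|f_n(z_{b'}-L_\eta b')|+|f_n(L_\eta(b'-b))|\\&\le(1+\tfrac1m)\bigl[(2\Delta+3\tau)+(\Delta+2\tau)+\tau\bigr]\\&=(1+\tfrac1m)(3\Delta+6\tau)\le3(1+\tfrac1m)\Delta+12\tau .\end{aligned}$$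
In the last step we used $1+\frac1m\le2$. Since $12\tau=\frac1{2m}$ and $|a|+|b|\ge1$, (10) follows.

**Step 6: from the inequality to a functional on $Y$.** We first record a consequence of Hahn–Banach.

**Lemma 8.** Let $\rho_1,\rho_2$ be seminorms on a real vector space $V$ and $\Phi$ a linear functional on $V$ with $|\Phi|\le\rho_1+\rho_2$. Then $\Phi=\Phi_1+\Phi_2$ with linear functionals satisfying $|\Phi_i|\le\rho_i$.

**Proof.** On the diagonal $\{(v,v)\}$ of $V\oplus V$ the functional $(v,v)\mapsto\Phi(v)$ is dominated by the seminorm $(v,w)\mapsto\rho_1(v)+\rho_2(w)$. Extend it by Hahn–Banach to $\Psi$ on $V\oplus V$ with $|\Psi(v,w)|\le\rho_1(v)+\rho_2(w)$, and put $\Phi_1(v)=\Psi(v,0)$, $\Phi_2(v)=\Psi(0,v)$. $\square$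

Fix $n\ge N_1$. On $V=\mathbb R^k\times\mathbb R^k$ let
$$\Phi(a,b)=f_n(L_\xi a)-f_n(L_\eta b),\qquad U(a,b)=L_\xi a-L_\eta b,$$
$\rho_1(a,b)=3(1+\frac1m)\|U(a,b)\|$ and $\rho_2(a,b)=\frac1{2m}(|a|+|b|)$. By (10) Lemma 8 applies and gives $\Phi=\Phi_1+\Phi_2$. Since $|\Phi_1|\le3(1+\frac1m)\|U(\cdot)\|$, $\Phi_1$ vanishes on $\ker U$, so $\Phi_1=g\circ U$ with $g$ linear of norm at most $3(1+\frac1m)$ on the range of $U$. Extend $g$ to $Y$ with the same norm bound.

Let $\mathbf e_i$ be the unit vectors of $\mathbb R^k$. Evaluating $\Phi-g\circ U=\Phi_2$ at $(\mathbf e_i,0)$ and at $(0,\mathbf e_i)$ gives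
$$|f_n(e_i^\xi)-g(e_i^\xi)|\le\tfrac1{2m},\qquad|-f_n(e_i^\eta)+g(e_i^\eta)|\le\tfrac1{2m}.$$
Thus $|g(e)-f_n(e)|\le\frac1{2m}$ for $e\in F_\xi\cup F_\eta$. As $3(1+\frac1m)$ is rational, choose $h_n\in D$ with $\|h_n\|\le3(1+\frac1m)$ and $|h_n(e)-g(e)|<\frac1{2m}$ for $e\in F_\xi\cup F_\eta$. Then $|h_n(e)-f_n(e)|<\frac1m$ for these $e$.

**Step 7: the common extension.** By Lemma 2 choose $N_2\ge N_1$ with $|f_n(u)|\le(1+\frac1m)\|u\|$ for all $u\in\operatorname{span}(F_\xi\cup F_\eta)$ and $n\ge N_2$. Let $s_2$ extend $s_1$ by the $h_n$ of Step 6, $N_1\le n<N_2$. Then $(s_2,F_\xi\cup F_\eta,m)$ is a condition by the choice of $N_2$. By (7) it lies below both $(s_1,F_\xi,m)$ and $(s_1,F_\eta,m)$, which lie below $p_\xi$ and $p_\eta$ by (b). So $p_\xi$ and $p_\eta$ are compatible. $\square$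

## 6. From a filter to a lifting, and independence

**Proof of Theorem A.** $\mathbb P$ is ccc, and there are at most $\kappa$ dense sets $\mathcal D_{e,l}$ in (8). By $\mathsf{MA}(\kappa)$ there is a filter $G\subseteq\mathbb P$ meeting all of them. Any two $p,p'\in G$ have a common extension, so the sequences $s_p$, $p\in G$, are initial segments of one another. As $N_p$ is unbounded on $G$, they cohere to a sequence $(h_n)_{n<\omega}$ in $D$.

We check the hypotheses of Lemma 3 with $C=3$. Given $e\in E$ and $l\ge1$, take $p\in G$ with $e\in F_p$ and $m_p\ge l$. For $n\ge N_p$ take $p'\in G$ with $N_{p'}>n$ and $r\in G$ below $p$ and $p'$. Then $N_p\le n<N_r$, and $r\le p$ gives by (7)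
$$|h_n(e)-f_n(e)|<\tfrac1l,\qquad\|h_n\|\le3(1+\tfrac1l).$$
Hence $h_n(e)-f_n(e)\to0$ for all $e\in E$ and $\limsup\|h_n\|\le3$. By Lemma 3, $T$ has a lifting of norm at most $3$. Undoing the scaling gives $\|S\|\le3\|T\|$, and Proposition 1 gives the statement on twisted sums. $\square$

With the Corollary, this settles the Problem as stated in Section 2. If ZFC is consistent, so is ZFC with $\mathsf{MA}(\omega_1)$, and there every twisted sum of $c_0$ and $C(K)$ with $K$ separable compact of weight $\omega_1$ is trivial. Under $\mathsf{CH}$ the spaces in (iii) are examples.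

**The constant.** Under $\mathsf{MA}(\omega_1)$ the operator $T$ of Theorem B has a lifting of norm at most $3$ by Theorem A, hence exactly $3$.

**The range of weights.** Under full $\mathsf{MA}$, that is, $\mathsf{MA}(\kappa)$ for all $\kappa<\mathfrak c$, the Corollary covers all separable compact $K$ of weight $<\mathfrak c$. It cannot be extended to weight $\mathfrak c$: by (iv), ZFC gives a nontrivial twisted sum for $2^{\mathfrak c}$, which is separable (Hewitt–Marczewski–Pondiczery) and has weight $\mathfrak c$.

## 7. Under $\mathsf{MA}(\kappa)$, exactly the subspaces of $\ell_\infty$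

We prove Theorem C. The case $Y=\{0\}$ is trivial, so let $Y\neq\{0\}$.

If $Y$ is isomorphic to a (necessarily closed) subspace $Y'$ of $\ell_\infty$, a twisted sum of $c_0$ and $Y$ is also a twisted sum of $c_0$ and $Y'$, and $\operatorname{dens}Y'\le\kappa$. So it is trivial by Theorem A.

For the converse we imitate the example with $c_0(\omega_1)$ in Section 2: place $Y$ inside $\ell_\infty/c_0$ and pull back.

**Lemma 9** ($\mathsf{MA}(\kappa)$). If $\operatorname{dens}Y\le\kappa$, then $Y$ embeds isometrically into $\ell_\infty/c_0$.

**Proof.** Let $E\subseteq Y$ be a linearly independent set of unit vectors, $|E|\le\kappa$, with dense span $Y_0$. We want linear functionals $f_n$ on $Y_0$ with $\limsup_n|f_n(y)|=\|y\|$.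

**Step 1: the poset.** Conditions are $p=(N,F,x)$ with $N<\omega$, $F\subseteq E$ finite and $x:F\times N\to\mathbb Q$; the number $x(e,n)$ is the promised value $f_n(e)$. Put $r\le p$ iff $N_r\ge N_p$, $F_r\supseteq F_p$, $x_r\supseteq x_p$, and for $N_p\le n<N_r$ the linear functional on $\operatorname{span}F_p$ given by $e\mapsto x_r(e,n)$ has norm $\le1$. This is transitive: if $r\le r'\le p$, then for $N_p\le n<N_{r'}$ use $r'\le p$ and $x_r\supseteq x_{r'}$, and for $N_{r'}\le n<N_r$ restrict a functional of norm $\le1$ from $\operatorname{span}F_{r'}$ to $\operatorname{span}F_p$.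

**Step 2: ccc.** Given uncountably many distinct conditions, pass to uncountably many with the same $N$. For a fixed pair $(N,F)$ there are only countably many $x$, so uncountably many different $F$ occur. By the $\Delta$-system lemma we may pass to an uncountable subfamily $(N,F_\xi,x_\xi)$ with distinct $F_\xi$ such that all pairwise intersections equal one finite root $R$. There are countably many functions $R\times N\to\mathbb Q$, so we may also assume that the $x_\xi$ agree on $R\times N$. For any two members, $(N,F_\xi\cup F_\eta,x_\xi\cup x_\eta)$ is a condition, and it extends both: $N$ does not grow, so the norm requirement is vacuous.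

**Step 3: dense sets.** (a) For $e\in E$ the set $\{p:e\in F_p\}$ is dense: add $e$ to $F$ with arbitrary values, keeping $N$.

(b) For a nonzero rational combination $y$ of elements of $E$, a rational $\varepsilon\in(0,1)$ and $l<\omega$, consider the set of $p$ with $y\in\operatorname{span}F_p$ such that for some $n$ with $l\le n<N_p$ the functional on $\operatorname{span}F_p$ given by $x_p(\cdot,n)$ has value $>(1-\varepsilon)\|y\|$ at $y$. It is dense. Given $p$, first add the needed elements of $E$ to $F$, as in (a). Then append zero functionals until $N\ge l$. Finally append one more functional. Let $\varphi$ be a functional of norm $1$ on $\operatorname{span}F$ with $\varphi(y)=\|y\|$, and let $1-\varepsilon<c<1$. Then $c\varphi$ has norm $<1$ and value $>(1-\varepsilon)\|y\|$ at $y$. Perturb its values on the basis $F$ to rationals, so slightly that both strict inequalities persist.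

There are at most $\kappa$ sets in (a). There are at most $\kappa$ rational combinations $y$ and countably many pairs $(\varepsilon,l)$, so there are at most $\kappa$ sets in (b). By $\mathsf{MA}(\kappa)$ some filter $G$ meets all of them.

**Step 4: reading off the embedding.** By (b), $N_p$ is unbounded for $p\in G$; by (a), every $e\in E$ is in some $F_p$, $p\in G$. Since any two members of $G$ have a common extension in $G$, the functions $x_p$ cohere to a function on $E\times\omega$. So they define linear $f_n:Y_0\to\mathbb R$ with $f_n(e)=x_p(e,n)$ whenever $p\in G$, $e\in F_p$, $n<N_p$.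

Let $y\in Y_0$. Finitely many elements of $E$ are involved, so $y\in\operatorname{span}F_p$ for some $p\in G$. For $n\ge N_p$ choose $r\in G$ with $r\le p$ and $N_r>n$; then $r\le p$ gives $|f_n(y)|\le\|y\|$. So $(f_n(y))_n\in\ell_\infty$ and $\limsup_n|f_n(y)|\le\|y\|$. For a nonzero rational combination $y$, (b) gives for every rational $\varepsilon\in(0,1)$ and every $l$ some $n\ge l$ with $f_n(y)>(1-\varepsilon)\|y\|$, so $\limsup_n|f_n(y)|\ge\|y\|$.

By (1), $y\mapsto q((f_n(y))_n)$ is linear and norm-nonincreasing on $Y_0$, and it preserves the norm on the dense set of rational combinations. It extends to an isometric embedding of $Y$. $\square$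

**Proof of the converse in Theorem C.** Suppose that every twisted sum of $c_0$ and $Y$ is trivial. Let $T:Y\to\ell_\infty/c_0$ be an isometric embedding, given by Lemma 9, and let $X=q^{-1}(T(Y))\subseteq\ell_\infty$. As $T(Y)$ is closed, $X$ is a closed subspace; it contains $c_0$, and $X/c_0$ is isometric to $T(Y)$, hence to $Y$. So $X$ is a twisted sum of $c_0$ and $Y$, and by assumption $c_0$ is the range of a bounded projection $P$ on $X$. Then $Y\cong X/c_0\cong\ker P\subseteq\ell_\infty$. $\square$
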